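\title{Generators of the moment ideals of local Dirac mixtures}

\begin{abstract}
The moments $M_0,\dots,M_d$ of the distributions $\delta_\xi+\sum_{k=1}^l c_k\delta_\xi^{(k)}$ sweep out the union of the osculating $l$-planes of the rational normal curve in $\mathbb P^d$. It was conjectured that for large $d$ the ideal of this variety is generated by an explicit family of quadrics. We prove this with the optimal bound: for $d\ge 2l+1$ these quadrics span the degree $2$ part of the ideal, and they generate the ideal if and only if $d\ge 4l+1$. The ideal is always generated in degrees at most $4$, and quartic generators are needed exactly when $d\le 3l$. The proof describes the coordinate ring as the kernel of a derivation between two modules of sections on $\mathbb P^1$, bounds the degrees of generators by Koszul homology, and treats cubics by $\mathfrak{sl}_2$-theory.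
\end{abstract}

\section{Local mixtures and their moment ideals}\label{sec:intro}

Fix integers $l\ge1$ and $d\ge 2l+1$. For $\xi\in\mathbb C$ let $\delta_\xi$ be the Dirac delta at $\xi$ and $\delta_\xi^{(k)}$ its $k$-th distributional derivative, which acts on a polynomial $f$ by $\langle\delta^{(k)}_\xi,f\rangle=(-1)^kf^{(k)}(\xi)$. An \emph{$l$-th order local mixture} is a distribution
\[
\mu=\delta_\xi+\sum_{k=1}^l(-1)^kc_k\,\delta_\xi^{(k)},\qquad \xi,c_1,\dots,c_l\in\mathbb C ,
\]
where the signs are included only to simplify the formulas. Such distributions arise when point masses collide: $(\delta_{\xi+\varepsilon}-\delta_\xi)/\varepsilon$ tends to $-\delta_\xi^{(1)}$ as $\varepsilon\to0$. The moments of $\mu$ are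
\[
M_i=\langle\mu,x^i\rangle=\xi^i+\sum_{k=1}^lc_k\,i(i-1)\cdots(i-k+1)\,\xi^{i-k},\qquad i=0,\dots,d .
\]
The \emph{moment variety} is the Zariski closure in $\mathbb P^d$ of the set of points $[M_0:\dots:M_d]$ as $(\xi,c_1,\dots,c_l)$ ranges over $\mathbb C^{l+1}$, and $I=I_{l,d}\subseteq S=\mathbb C[M_0,\dots,M_d]$ is its homogeneous ideal. With $\nu(\xi)=(1,\xi,\dots,\xi^d)$ the moment vector is $\nu(\xi)+\sum_kc_k\nu^{(k)}(\xi)$. So the moment variety is the closure of the union of the osculating $l$-planes of the rational normal curve; for $l=1$ it is the surface swept out by the tangent lines.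

There is a probabilistic way to find equations. Think of two independent variables $X_1,X_2$ distributed according to $\mu$, and let $\mathbb E$ be the formal expectation, the linear map with $\mathbb E(X_1^pX_2^q)=M_pM_q$ for $0\le p,q\le d$. The distribution $\mu$ kills every multiple of $(x-\xi)^{l+1}$. In the binomial expansion of $(X_2-X_1)^{2l+1}=\big((X_2-\xi)-(X_1-\xi)\big)^{2l+1}$ every term contains $(X_1-\xi)^{l+1}$ or $(X_2-\xi)^{l+1}$. Hence the quadrics
\begin{equation}\label{eq:quadrics}
q_{a,b}=\mathbb E\big(X_1^{a}X_2^{b}(X_2-X_1)^{2l+1}\big)=\sum_{k=0}^{2l+1}(-1)^k\binom{2l+1}{k}M_{a+k}M_{b+2l+1-k},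
\end{equation}
defined for $0\le a,b\le d-2l-1$, vanish on the moment variety. Setting $l=0$ in the formula gives $M_aM_{b+1}-M_{a+1}M_b$, the $2\times2$ minors that are the textbook equations of the rational normal curve, so the $q_{a,b}$ are the natural candidates for generators. The following conjecture is posed in \cite{GW}:

\begin{quote}
\emph{For every $l\ge1$ there is a $d_0(l)$ such that for all $d\ge d_0(l)$ the ideal $I_{l,d}$ is generated by the quadrics $q_{a,b}$.}
\end{quote}

We prove the conjecture and determine the best $d_0(l)$. Write $S_+$ for the ideal generated by $M_0,\dots,M_d$; we say that $I$ \emph{has a minimal generator of degree $j$} if $(I/S_+I)_j\ne0$, that is, if $I_j\neq S_1\cdot I_{j-1}$.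

\begin{theorem}\label{thm:main}
Let $l\ge1$, $d\ge2l+1$ and $I=I_{l,d}$.
\begin{itemize}
\item[(A)] The span of the quadrics $q_{a,b}$ is exactly $I_2$, of dimension $\binom{d-2l}2$.
\item[(B)] $I$ is generated in degrees $\le4$. It has a minimal generator of degree $4$ if and only if $d\le 3l$.
\item[(C)] $I$ is generated by the quadrics $q_{a,b}$ if and only if $d\ge4l+1$.
\end{itemize}
In particular the conjecture holds for every $l$, with the sharp bound $d_0(l)=4l+1$.
\end{theorem}

Exchanging $X_1$ and $X_2$ shows $q_{b,a}=-q_{a,b}$, and there are $\binom{d-2l}{2}$ pairs $a<b$; so (A) says that the $q_{a,b}$ with $a<b$ are a basis of $I_2$.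

\begin{example}\label{ex:intro}
Let $l=1$, so that $M_i=\xi^i+ic\,\xi^{i-1}$.

For $d=3$ there is no quadric. We have $M_0M_2-M_1^2=-c^2$, $M_1M_3-M_2^2=-c^2\xi^2$ and $M_0M_3-M_1M_2=-2c^2\xi$, so the quartic
\[
(M_0M_3-M_1M_2)^2-4(M_0M_2-M_1^2)(M_1M_3-M_2^2)
\]
lies in $I$. The variety is a surface in $\mathbb P^3$, because $M_1=\xi+c$ and $M_2-M_1^2=-c^2$ determine $(\xi,c)$ up to two choices. So $I$ is principal, and by (B) this quartic is its generator.

For $d=4$ there is one quadric, $q_{0,1}=M_0M_4-4M_1M_3+3M_2^2$. With $\mathbf w=(1,\xi,\xi^2)^T$ and $\mathbf w'=(0,1,2\xi)^T$, the Hankel matrix $(M_{i+j})_{0\le i,j\le2}$ equals $\mathbf w\mathbf w^T+c(\mathbf w'\mathbf w^T+\mathbf w\mathbf w'^T)$ and has rank at most $2$, so its determinant is a cubic in $I$. It is not a multiple of $q_{0,1}$: at $[0:1:0:0:1]$ the quadric vanishes and the determinant is $-1$.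

For $d\ge5$ the theorem says that the quadrics suffice.
\end{example}

Some lower bound on $d$ is forced by counting. The variety has dimension at most $l+1$, so by Krull's height theorem $I$ needs at least $d-l-1$ generators, and generation by quadrics requires $\binom{d-2l}2\ge d-l-1$. For $l=1$ this gives $d\ge5$, the true bound. For $l=2$ it allows $d=8$, which (C) excludes. The true obstruction comes from \emph{three} independent variables. A homogeneous polynomial of degree larger than $3l$ in the differences $X_i-X_j$ of three variables has expectation zero: each of its monomials in the $X_i-\xi$ has an exponent $\ge l+1$. The polynomial $\big((X_1-X_2)(X_2-X_3)(X_3-X_1)\big)^{2l}$ has degree $4l$ in each variable, so it gives a cubic in $I_{l,4l}$, and it just fails to be divisible by any $(X_i-X_j)^{2l+1}$. We will see that this cubic is not generated by quadrics, and that nothing of this kind survives for $d\ge 4l+1$.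

\medskip
\noindent\emph{Plan.} Section~\ref{sec:quadrics} proves (A). The ring $R=S/I$ is hard to resolve directly because the moment variety is singular. Section~\ref{sec:cusp} places $R$ inside the kernel of a map $\tilde R\to N$ between modules of sections of vector bundles on $\mathbb P^1$. The Koszul homology of $\tilde R$ and $N$ is sheaf cohomology (Section~\ref{sec:koszul}) and reduces to three linear maps $\beta_2,\beta_3,\beta_4$, studied in Section~\ref{sec:span}. Section~\ref{sec:B} deduces that $0\to R\to\tilde R\to N\to0$ is exact and proves (B). Cubic generators escape this argument; Sections~\ref{sec:cubics} and~\ref{sec:C} treat them directly and prove (C).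

\section{Polynomials in several points, and the quadrics}\label{sec:quadrics}

Let $V=\mathbb C[X]_{\le d}$ and identify $M_i$ with $X^i$, so that $S=\operatorname{Sym}V$. We view $V^{\otimes n}$ as the space of polynomials in $X_1,\dots,X_n$ of degree $\le d$ in each variable. The formal expectation
\[
\mathbb E:V^{\otimes n}\to S_n,\qquad X_1^{p_1}\cdots X_n^{p_n}\mapsto M_{p_1}\cdots M_{p_n},
\]
is the canonical map $V^{\otimes n}\to\operatorname{Sym}^nV$. It takes the same value on $P$ and on its average over the symmetric group $\mathfrak S_n$, and it restricts to an isomorphism from the symmetric polynomials in $V^{\otimes n}$ onto $S_n$. For $k=(k_1,\dots,k_n)$ put $\partial^k=\partial_1^{k_1}\cdots\partial_n^{k_n}$ with $\partial_i=\partial/\partial X_i$, and let $P|_{\mathrm{diag}}$ be the polynomial $P(\xi,\dots,\xi)$ in $\xi$. We homogenize the parametrization with a new variable $c_0$: let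
\[
\varphi:S\to\mathbb C[\xi,c_0,\dots,c_l]
\]
be the algebra map with $\varphi(f)=\sum_{k=0}^lf^{(k)}(\xi)\,c_k$ for $f\in V$. By $[0,l]^n$ we mean the set of integer vectors with entries between $0$ and $l$.

\begin{lemma}\label{lem:criterion}
We have $I=\ker\varphi$ and $I_1=0$. For $P\in V^{\otimes n}$,
\begin{equation}\label{eq:phiE}
\varphi(\mathbb E(P))=\sum_{k\in[0,l]^n}c_{k_1}\cdots c_{k_n}\,(\partial^kP)|_{\mathrm{diag}} .
\end{equation}
If $\partial^kP|_{\mathrm{diag}}=0$ for all $k\in[0,l]^n$, then $\mathbb E(P)\in I$. For symmetric $P$ the converse holds.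
\end{lemma}

\begin{proof}
Setting $c_0=1$ in $\varphi(M_i)$ gives the $i$-th moment. For $F\in S_n$ the polynomial $\varphi(F)$ is homogeneous of degree $n$ in $c_0,\dots,c_l$, so it vanishes for $c_0=1$ if and only if it is zero. Hence $I=\ker\varphi$. The coefficient of $c_0$ in $\varphi(f)$ is $f(\xi)$, so $I_1=0$. For $P=f_1(X_1)\cdots f_n(X_n)$ both sides of \eqref{eq:phiE} equal $\prod_i\sum_kf_i^{(k)}(\xi)c_k$, and both sides are linear in $P$. If $P$ is symmetric, then $\partial^kP|_{\mathrm{diag}}$ does not change when the entries of $k$ are permuted, so the coefficient of the monomial $c_{k_1}\cdots c_{k_n}$ in \eqref{eq:phiE} is a positive integer times $\partial^kP|_{\mathrm{diag}}$.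
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
Let $\Delta=X_2-X_1$, and let $P\in V^{\otimes2}$ be symmetric and nonzero. Write $P=\Delta^sP'$ with $\Delta\nmid P'$. Then $s$ is even, for otherwise $P'$ is antisymmetric, vanishes on the diagonal and is divisible by $\Delta$. If $s=2j\le2l$, the only term of $\partial_1^j\partial_2^jP$ that survives on the diagonal is the one in which all derivatives fall on $\Delta^{2j}$, so $\partial_1^j\partial_2^jP|_{\mathrm{diag}}=(-1)^j(2j)!\,P'|_{\mathrm{diag}}\ne0$ and $\mathbb E(P)\notin I$. If $s\ge2l+1$, all derivatives of order $\le 2l$ vanish on the diagonal and $\mathbb E(P)\in I$. Since $s$ is even, $I_2$ is the isomorphic image under $\mathbb E$ of the space of products $\Delta^{2l+2}Q$ with $Q$ symmetric of degree $\le d-2l-2$ in each variable. This space is isomorphic to $\operatorname{Sym}^2$ of a space of dimension $d-2l-1$, so $\dim I_2=\binom{d-2l}2$.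

The $q_{a,b}$ span the space of all $\mathbb E(\Delta^{2l+1}p)$ with $p$ of degree $\le d-2l-1$ in each variable. This space lies in $I_2$ by Lemma~\ref{lem:criterion}, and it contains $I_2$ because $\Delta^{2l+2}Q=\Delta^{2l+1}(\Delta Q)$.
\end{proof}

For $R=S/I$ we record, using $x(x-1)-y(y-1)=(x-y)(x+y-1)$,
\begin{equation}\label{eq:R2}
\dim R_2=\binom{d+2}2-\binom{d-2l}2=(l+1)(2d-2l+1).
\end{equation}

\section{The coordinate ring as the kernel of a derivation}\label{sec:cusp}

By Lemma~\ref{lem:criterion}, $R$ is the subring $\varphi(S)$ of $\mathbb C[\xi,c_0,\dots,c_l]$. We look for a linear condition that recognizes its elements. The parametrization $\psi(\xi,c)=\sum_{k=0}^lc_k\nu^{(k)}(\xi)$ is not an immersion: the vector field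
\[
\theta=\frac{\partial}{\partial\xi}-\sum_{k=1}^lc_{k-1}\frac\partial{\partial c_k}
\]
satisfies $\theta\psi=c_l\,\nu^{(l+1)}(\xi)$, because the sum telescopes. So $\theta\psi=0$ on the hypersurface $c_l=0$, and by the chain rule every $F\in R$ satisfies $(\theta F)|_{c_l=0}=0$. The smallest case shows that this one condition can be enough.

\begin{example}\label{ex:cusp}
Let $l=1$, $d\ge3$, and work in the chart $M_0=c_0=1$. The coordinate ring of this chart is the subring $A=\mathbb C[M_1,\dots,M_d]$ of $\mathbb C[\xi,c]$. Use the coordinates $x=\xi+c$ and $c$. Since $\theta x=0$ and $\theta c=-1$, in these coordinates $\theta=-\partial/\partial c$, and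
\[
M_1=x,\qquad M_2=x^2-c^2,\qquad M_3=(x-c)^2(x+2c)=x^3-3xc^2+2c^3 .
\]
So $A\supseteq\mathbb C[x,c^2,c^3]$. The kernel of $F\mapsto(\theta F)|_{c=0}$ is $\mathbb C[x]\oplus c^2\,\mathbb C[x,c]=\mathbb C[x,c^2,c^3]$, and it contains $A$. Hence $A$ equals this kernel: the surface is a family of ordinary cusps along the curve, and
\[
0\to A\to\mathbb C[x,c]\xrightarrow{\ F\mapsto(\theta F)|_{c=0}\ }\mathbb C[x]\to0
\]
is exact. The singular ring $A$ is described by two polynomial rings.
\end{example}

The affine chart forgets degrees, which are what we want to control. We therefore build a graded version of this sequence, for all $l$. This means including the point $\xi=\infty$, so the two polynomial rings are replaced by modules of sections of bundles on $\mathbb P^1$.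

\subsection*{The bundles}
Let $V_m=\mathbb C[X]_{\le m}$, regarded also as the space of binary forms of degree $m$ in $X,Y$; thus $V=V_d$. For $p=[\xi_0:\xi_1]\in\mathbb P^1$ let $\ell_p=\xi_0X-\xi_1Y$, which becomes $X-\xi$ on the chart $\mathbb A^1=\{\xi_0=1\}$. For $0\le r\le l$ the map
\[
V_{d-r-1}\otimes\mathcal O(-r-1)\to V\otimes\mathcal O,\qquad g\mapsto\ell_p^{\,r+1}g,
\]
is injective on every fiber. Its image $\mathcal K_r$ is the subbundle whose fiber at $p$ consists of the forms vanishing to order $\ge r+1$ at $p$. The quotient $\mathcal P_r=(V\otimes\mathcal O)/\mathcal K_r$ is a vector bundle of rank $r+1$ that records Taylor expansions to order $r$. The dual of its fiber at $\xi$ is the space of functionals $f\mapsto\sum_{k\le r}c_kf^{(k)}(\xi)$, the osculating space spanned by $\nu(\xi),\dots,\nu^{(r)}(\xi)$ in $V^*$.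

\begin{lemma}\label{lem:split}
$\mathcal P_r\cong\mathcal O(d-r)^{\oplus(r+1)}$, and hence $\operatorname{Sym}^n\mathcal P_r\cong\mathcal O(n(d-r))^{\oplus\binom{n+r}r}$.
\end{lemma}

\begin{proof}
Map $V\otimes\mathcal O\to\mathcal O(d-r)^{\oplus(r+1)}$ by sending $f$ to its $r+1$ partial derivatives $\partial_X^i\partial_Y^{r-i}f$ of order $r$, evaluated at $(X,Y)=(\xi_1,\xi_0)$. The kernel at $p$ is the space of $f$ whose partials of order $r$ all vanish at $p$, a condition that does not depend on the linear coordinates. Choose coordinates $X',Y'$ with $X'=\ell_p$ and $p=(0,1)$. For $f=\sum f_iX'^iY'^{d-i}$ the partials at $p$ are $i!\,\frac{(d-i)!}{(d-r)!}f_i$, $0\le i\le r$. So the kernel at $p$ is the fiber of $\mathcal K_r$, which has codimension $r+1$; the map is onto, with kernel $\mathcal K_r$.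
\end{proof}

Let $\omega\cong\mathcal O(-2)$ be the sheaf of $1$-forms, and define graded $S$-modules
\[
\tilde R=\bigoplus_{n\ge0}H^0(\operatorname{Sym}^n\mathcal P_l),\qquad N=\bigoplus_{n\ge0}H^0(\operatorname{Sym}^n\mathcal P_{l-1}\otimes\omega),
\]
where $V$ acts through $V\to H^0(\mathcal P_r)$. The ring $\tilde R$ is the ring of functions on the total space of the bundle of osculating spaces, and $N$ lives on the locus $c_l=0$. Recall that $H^1(\mathcal O(m))=0$ and $\dim H^0(\mathcal O(m))=m+1$ for $m\ge-1$. Lemma~\ref{lem:split} gives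
\begin{equation}\label{eq:H1}
H^1(\operatorname{Sym}^n\mathcal P_l)=0\quad(n\ge0),\qquad H^1(\operatorname{Sym}^n\mathcal P_{l-1}\otimes\omega)=0\quad(n\ge1),
\end{equation}
as well as $\tilde R_0=\mathbb C$, $N_0=H^0(\omega)=0$ and
\begin{equation}\label{eq:dims}
\begin{aligned}
\dim\tilde R_1&=(l+1)(d-l+1),&\qquad \dim N_1&=l(d-l),\\
\dim\tilde R_2&=\tbinom{l+2}2(2d-2l+1),& \dim N_2&=\tbinom{l+1}2(2d-2l+1).
\end{aligned}
\end{equation}

On $\mathbb A^1$ the classes $c_k=[(X-\xi)^k/k!]$, $0\le k\le r$, form a frame of $\mathcal P_r$, and by Taylor's formula $f\in V$ maps to $\sum_{k\le r}f^{(k)}(\xi)c_k$. Restriction to $\mathbb A^1$ therefore embeds $\tilde R$ in $\mathbb C[\xi,c_0,\dots,c_l]$, and the composite $S\to\tilde R\subseteq\mathbb C[\xi,c]$ is $\varphi$. Thus $R$ is the image of $S$ in $\tilde R$. Let $\rho:\operatorname{Sym}\mathcal P_l\to\operatorname{Sym}\mathcal P_{l-1}$ be induced by the projection $\mathcal P_l\to\mathcal P_{l-1}$; on $\mathbb A^1$ it sets $c_l=0$.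

\subsection*{The derivation}
We now show that $F\mapsto(\theta F)|_{c_l=0}\,d\xi$ makes sense globally. Let $\nabla=\mathrm{id}\otimes d:V\otimes\mathcal O\to V\otimes\omega$; it differentiates a family of polynomials with respect to the base point. On an open subset of $\mathbb A^1$ a section of $\mathcal K_l$ has the form $(X-\xi)^{l+1}g(X,\xi)$, and its $\xi$-derivative is divisible by $(X-\xi)^l$. In the chart $\eta=1/\xi$ a section has the form $(Y-\eta X)^{l+1}g$, and its $\eta$-derivative is divisible by $(Y-\eta X)^l$. So $\nabla\mathcal K_l\subseteq\mathcal K_{l-1}\otimes\omega$, and $\nabla$ induces a $\mathbb C$-linear map of sheaves $\bar\nabla:\mathcal P_l\to\mathcal P_{l-1}\otimes\omega$ with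
\[
\bar\nabla(gs)=\rho(s)\otimes dg+g\,\bar\nabla s
\]
for local functions $g$. The loss of one order of vanishing is the reason why the target involves $\mathcal P_{l-1}$.

For sections $s_1,\dots,s_n$ of $\mathcal P_l$ on an affine open set, consider $\sum_i\big(\prod_{p\ne i}\rho(s_p)\big)\bar\nabla s_i$. This expression is symmetric and additive in each $s_i$. Replacing $s_i$ by $gs_i$ multiplies it by $g$ and adds $\rho(s_1)\cdots\rho(s_n)\otimes dg$, whatever the index $i$. Hence it defines an additive map on $\operatorname{Sym}^n\mathcal P_l$. Together with $d$ in degree $0$ we obtain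
\[
\bar\nabla:\operatorname{Sym}\mathcal P_l\to\operatorname{Sym}\mathcal P_{l-1}\otimes\omega,\qquad\bar\nabla(ab)=\rho(a)\bar\nabla b+\rho(b)\bar\nabla a .
\]
On $\mathbb A^1$ we have $\bar\nabla\xi=d\xi$, $\bar\nabla c_0=0$ and $\bar\nabla c_k=-c_{k-1}d\xi$ for $1\le k\le l$, so $\bar\nabla F=\rho(\theta F)\,d\xi$, as intended. We also write $\bar\nabla:\tilde R\to N$ for the map on global sections, and put $R'=\ker(\bar\nabla:\tilde R\to N)$.

\begin{lemma}\label{lem:low}
The map $\bar\nabla:\tilde R\to N$ is $S$-linear and $R\subseteq R'$. Moreover $R_0=R'_0$, $R_1=R'_1$, and $\bar\nabla:\tilde R_1\to N_1$ is surjective.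
\end{lemma}

\begin{proof}
The constant sections $f\in V$ are killed by $\nabla$, so the Leibniz rule gives $\bar\nabla(fa)=\rho(f)\bar\nabla a$, which is $S$-linearity. As $\bar\nabla1=0$, we get $R=S\cdot1\subseteq R'$, and $R_0'=\mathbb C=R_0$. Let $s=\sum_ks_k(\xi)c_k\in\tilde R_1$. Then $\bar\nabla s=\sum_{k<l}(s_k'-s_{k+1})c_k\,d\xi$, so $\bar\nabla s=0$ means $s_k=s_0^{(k)}$ for all $k$. Now $s_0c_0$ is the image of $s$ in $H^0(\mathcal P_0)$. The map $V\to H^0(\mathcal P_0)$, $f\mapsto f(\xi)c_0$, is injective, and both sides have dimension $d+1$ by Lemma~\ref{lem:split}; so $s_0\in V$ and $s=\varphi(s_0)\in R_1$. Thus $R'_1=R_1\cong V$. By \eqref{eq:dims}, $\dim\tilde R_1-\dim N_1=d+1=\dim R_1'$, so $\tilde R_1\to N_1$ is onto.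
\end{proof}

To pass from degrees $0$ and $1$ to all degrees we need to know in which degrees $N$ and $R'$ are generated.

\section{Koszul homology of $\tilde R$ and $N$}\label{sec:koszul}

For a graded $S$-module $M$ with $M_n=0$ for $n<0$, write $\operatorname{Tor}_i(M)=\operatorname{Tor}^S_i(M,\mathbb C)$ with $\mathbb C=S/S_+$. We use the following standard facts. The space $\operatorname{Tor}_i(M)_j$ is the homology at $\wedge^iV\otimes M_{j-i}$ of the Koszul complex
\[
0\to\wedge^jV\otimes M_0\to\wedge^{j-1}V\otimes M_1\to\cdots\to V\otimes M_{j-1}\to M_j\to0,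
\]
whose differential sends $f_1\wedge\dots\wedge f_i\otimes m$ to $\sum_p(-1)^{p-1}f_1\wedge\cdots\widehat{f_p}\cdots\wedge f_i\otimes f_pm$. We have $\operatorname{Tor}_0(M)=M/S_+M$, so $M$ is generated in degrees $\le j_0$ if $\operatorname{Tor}_0(M)_j=0$ for all $j>j_0$; and $\operatorname{Tor}_1(S/I)=I/S_+I$. Finally, if $0\to\mathcal F\to\mathcal C^0\to\mathcal C^1\to\cdots$ is an exact sequence of coherent sheaves on $\mathbb P^1$ with $H^1(\mathcal C^p)=0$ for all $p$, then $H^p(\mathcal F)$ is the $p$-th cohomology of the complex $H^0(\mathcal C^\bullet)$; it vanishes for $p\ge2$.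

The Koszul complexes of $\tilde R$ and $N$ are complexes of global sections. For $j\ge1$ the complex of sheaves
\begin{equation}\label{eq:koszul}
0\to\wedge^j\mathcal K_r\to\wedge^jV\otimes\mathcal O\to\wedge^{j-1}V\otimes\mathcal P_r\to\cdots\to V\otimes\operatorname{Sym}^{j-1}\mathcal P_r\to\operatorname{Sym}^j\mathcal P_r\to0
\end{equation}
is exact. Indeed, locally $V\otimes\mathcal O\cong\mathcal K_r\oplus\mathcal P_r$, so the complex $\wedge^\bullet V\otimes\operatorname{Sym}\mathcal P_r$ is the tensor product of $\wedge^\bullet\mathcal K_r$, with zero differential, and the Koszul complex $\wedge^\bullet\mathcal P_r\otimes\operatorname{Sym}\mathcal P_r$, whose only homology is $\mathcal O$ in degree $0$. In degree $j$ the homology is therefore $\wedge^j\mathcal K_r$, placed at $\wedge^jV\otimes\mathcal O$.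

For $j\ge2$ let
\[
\beta_j:H^1(\wedge^j\mathcal K_{l-1}\otimes\omega)\to\wedge^jV\otimes H^1(\omega)
\]
be the map induced by the inclusion $\wedge^j\mathcal K_{l-1}\subseteq\wedge^jV\otimes\mathcal O$.

\begin{proposition}\label{prop:tor}
Let $i\ge 0$.
\begin{itemize}
\item[(a)] $\operatorname{Tor}_i(\tilde R)_j\cong H^{j-i}(\wedge^j\mathcal K_l)$ for $j\ge\max(i,1)$. In particular $\operatorname{Tor}_i(\tilde R)_j=0$ for $j\ge i+2$.
\item[(b)] $\operatorname{Tor}_i(N)_j=0$ for $j\ge i+3$, and $\operatorname{Tor}_{i}(N)_{i+2}\cong\operatorname{coker}\beta_{i+2}$.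
\end{itemize}
\end{proposition}

\begin{proof}
(a) Take $r=l$ in \eqref{eq:koszul}. By \eqref{eq:H1} the terms after $\wedge^j\mathcal K_l$ have no $H^1$, so they compute the cohomology of $\wedge^j\mathcal K_l$. Their global sections form the Koszul complex of $\tilde R$ in degree $j$, with $\wedge^iV\otimes\tilde R_{j-i}$ in position $j-i$.

(b) Take $r=l-1$, tensor with $\omega$, and put $\mathcal C_i=\wedge^iV\otimes\operatorname{Sym}^{j-i}\mathcal P_{l-1}\otimes\omega$. Now the term $\mathcal C_j=\wedge^jV\otimes\omega$ has nonzero $H^1$, so we cut the complex one step later. Let $\mathcal A$ be the image of $\mathcal C_j\to\mathcal C_{j-1}$. Then $0\to\mathcal A\to\mathcal C_{j-1}\to\cdots\to\mathcal C_0\to0$ is exact, and $H^1(\mathcal C_i)=0$ for $i\le j-1$ by \eqref{eq:H1}. Since $H^0(\mathcal C_j)=\wedge^jV\otimes N_0=0$, the complex $H^0(\mathcal C_{j-1})\to\cdots\to H^0(\mathcal C_0)$ is the whole Koszul complex of $N$ in degree $j$. So $\operatorname{Tor}_i(N)_j\cong H^{j-1-i}(\mathcal A)$ for $i\le j-1$. This vanishes for $j\ge i+3$.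 For $j=i+2$ it is $H^1(\mathcal A)$, which is $\operatorname{coker}\beta_j$ by the cohomology sequence of $0\to\wedge^j\mathcal K_{l-1}\otimes\omega\to\wedge^jV\otimes\omega\to\mathcal A\to0$.
\end{proof}

Three of the maps $\beta_j$ will matter: $\beta_2$ controls the generators of $N$, $\beta_3$ controls those of $R'$, and $\beta_4$ controls the quartic generators of $I$.

\section{Spanning exterior powers of $V$}\label{sec:span}

We first recall the apolarity pairing, which is used here and in Section~\ref{sec:cubics}.

\begin{lemma}\label{lem:apolar}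
Let $T=\mathbb C[y_1,\dots,y_p]$ act on $T'=\mathbb C[x_1,\dots,x_p]$ by $y_i\mapsto\partial/\partial x_i$. The pairing $T_n\times T'_n\to\mathbb C$, $(a,\Phi)\mapsto a(\partial)\Phi$, is perfect. For $a\in T_c$, a form $\Phi\in T'_n$ is orthogonal to $aT_{n-c}$ if and only if $a(\partial)\Phi=0$.
\end{lemma}

\begin{proof}
The monomial bases are dual up to nonzero factorials. The second claim follows from $(ab)(\partial)\Phi=b(\partial)\big(a(\partial)\Phi\big)$ and perfectness in degree $n-c$; for $n<c$ both conditions hold trivially.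
\end{proof}

\begin{proposition}\label{prop:beta}
The maps $\beta_2$ and $\beta_3$ are surjective. The map $\beta_4$ is surjective if and only if $d\ge3l+1$.
\end{proposition}

The proof first turns the statement into a question about forms in $q+1$ variables and the rational normal curve of degree $q$, where $q\in\{2,3,4\}$. For $a\in\mathbb C$ let $v_a=(1,a,\dots,a^q)\in\mathbb C^{q+1}$. For a nonzero form $\Phi\in\mathbb C[z_0,\dots,z_q]$ let $\deg_a\Phi$ be the degree in $\tau$ of the polynomial $\Phi(z+\tau v_a)\in\mathbb C[z][\tau]$. Since $\mathbb C[z]$ is a domain, $\deg_a$ is additive on products.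

\begin{lemma}\label{lem:reduce}
Let $q\in\{2,3,4\}$ and $D=d+1-q\ge0$. Then $\beta_q$ is surjective if and only if no nonzero form $\Phi\in\mathbb C[z_0,\dots,z_q]$ of degree $D$ satisfies
\begin{equation}\label{eq:star}
\deg_a\Phi\le l-1\quad\text{for all }a\in\mathbb C .
\end{equation}
\end{lemma}

\begin{proof}
By Serre duality, $H^1(\mathcal E\otimes\omega)^*\cong H^0(\mathcal E^*)$ naturally in the vector bundle $\mathcal E$. So $\beta_q$ is dual to the restriction map $\wedge^qV^*\to H^0(\wedge^q\mathcal K_{l-1}^*)$, and $\beta_q$ is surjective if and only if no nonzero functional on $\wedge^qV$ vanishes on all fibers of $\wedge^q\mathcal K_{l-1}$. A section that vanishes on $\mathbb A^1$ is zero, so, writing $a=-\xi$, the condition is that the subspaces $\wedge^q\big((X+a)^lV_{d-l}\big)$, $a\in\mathbb C$, span $\wedge^qV$.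

Identify $\wedge^qV$ with the alternating polynomials in $V^{\otimes q}$. Each of them is divisible by the Vandermonde determinant, which has degree $q-1$ in each variable. Let $\Lambda_n$ be the space of symmetric polynomials in $X_1,\dots,X_q$ of degree $\le n$ in each variable, with $\Lambda_n=0$ for $n<0$. Division by the Vandermonde determinant identifies $\wedge^qV$ with $\Lambda_D$ and $\wedge^q((X+a)^lV_{d-l})$ with $\prod_i(X_i+a)^l\Lambda_{D-l}$. The condition becomes
\[
\Lambda_D=\sum_{a\in\mathbb C}\ \prod_i(X_i+a)^l\,\Lambda_{D-l}.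
\]
Let $e_1,\dots,e_q$ be the elementary symmetric polynomials. They are algebraically independent and of degree $1$ in each variable, so the monomials of degree $\le n$ in them are independent elements of $\Lambda_n$. There are $\binom{n+q}q=\dim\operatorname{Sym}^qV_n=\dim\Lambda_n$ of them, so they are a basis. With $T=\mathbb C[e_0,\dots,e_q]$, setting $e_0=1$ gives isomorphisms $T_n\cong\Lambda_n$ compatible with products, and $\prod_i(X_i+a)$ corresponds to the linear form $\lambda_a=\sum_{k=0}^qa^ke_{q-k}$. The condition now reads $T_D=\sum_a\lambda_a^lT_{D-l}$.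

Let $e_{q-k}$ act on $\mathbb C[z_0,\dots,z_q]$ as $\partial/\partial z_k$. By Lemma~\ref{lem:apolar} the condition fails if and only if some form $\Phi\ne0$ of degree $D$ has $\lambda_a(\partial)^l\Phi=0$ for all $a$. As $\lambda_a(\partial)$ is the derivative in the direction $v_a$, we have $(d/d\tau)^l\,\Phi(z+\tau v_a)=(\lambda_a(\partial)^l\Phi)(z+\tau v_a)$, so $\lambda_a(\partial)^l\Phi=0$ means $\deg_a\Phi\le l-1$.
\end{proof}

For $l=1$, condition \eqref{eq:star} says that $\Phi$ is constant in the directions $v_a$, which span $\mathbb C^{q+1}$; so $\Phi$ is constant, and $\beta_q$ fails to be surjective only when $D=0$, that is, for $q=4$, $d=3$. This is the quartic of Example~\ref{ex:intro}. For general $l$ the tool is restriction to secant lines: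
\begin{equation}\label{eq:secant}
\begin{gathered}
\text{if $\deg_a\Phi\le n$ for all $a$ and $\deg\Phi\ge2n+1$,}\\
\text{then $\Phi(sv_a+tv_b)=0$ for all $s,t,a,b\in\mathbb C$.}
\end{gathered}
\end{equation}
Indeed, $\Phi(sv_a+tv_b)$ is a form of degree $\deg\Phi$ in $s,t$ that has degree $\le n$ in $s$ and in $t$. Secants fill $\mathbb C^{q+1}$ for $q\le3$, but only a cubic hypersurface for $q=4$, and this hypersurface produces the threshold $3l+1$.

\begin{proof}[Proof of Proposition~\ref{prop:beta}]
Any $q+1$ vectors $v_a$ with distinct $a$ are independent, by the Vandermonde determinant. Let $\Sigma\subseteq\mathbb C^{q+1}$ be the closure of the set of points $sv_a+tv_b$; it is an irreducible cone.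

\emph{The cases $q=2,3$.} Let $q\ge3$. An equation $sv_a+tv_b=s'v_{a'}+t'v_{b'}$ with $st\ne0$, $a\ne b$ involves at most four distinct vectors, which are independent, so $\{(a,s),(b,t)\}=\{(a',s'),(b',t')\}$. The map $(a,b,s,t)\mapsto sv_a+tv_b$ is thus generically finite, and $\dim\Sigma=4$. For $q=2$ fix $a$; independence of three vectors shows that $(s,t,b)\mapsto sv_a+tv_b$ is injective on $\{t\ne0,\ b\ne a\}$, so $\dim\Sigma=3$. Hence $\Sigma=\mathbb C^{q+1}$ for $q=2,3$. Since $D\ge d-2\ge2l-1$, a form satisfying \eqref{eq:star} vanishes on $\Sigma$ by \eqref{eq:secant} with $n=l-1$, so it is zero.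

\emph{The cubic $h$.} Let $q=4$, $D=d-3$. Now $\Sigma$ is an irreducible hypersurface in $\mathbb C^5$, whose ideal is generated by an irreducible form $h_0$. Let $h(z)$ be the determinant of the Hankel matrix $H(z)=(z_{i+j})_{0\le i,j\le2}$. With $\mathbf w_a=(1,a,a^2)^T$ we have $H(v_a)=\mathbf w_a\mathbf w_a^T$, of rank one. Therefore $h$ vanishes on $\Sigma$, and
\[
h(z+\tau v_a)=h(z)+\tau\,\mathbf w_a^T\operatorname{adj}(H(z))\,\mathbf w_a .
\]
For distinct $a,b,b'$ let $W$ be the matrix with columns $\mathbf w_b,\mathbf w_{b'},\mathbf w_a$. Then $H(v_b+v_{b'}+\tau v_a)=W\operatorname{diag}(1,1,\tau)W^T$ has determinant $\tau(\det W)^2$ with $\det W\neq0$. So $h\ne0$ and $\deg_ah=1$ for all $a$. The form $h_0$ divides $h$. It is not linear, because the $v_a$ span $\mathbb C^5$. It is not quadratic, because then the coefficient of $st$ in $h_0(sv_a+tv_b)=0$ would show that the polar form of $h_0$ vanishes on all pairs $(v_a,v_b)$, hence identically. So $h$ is a constant multiple of $h_0$ and generates the ideal of $\Sigma$.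

\emph{Surjectivity for $d\ge3l+1$.} Let $\Phi\ne0$ satisfy \eqref{eq:star}, and write $\Phi=h^k\Phi'$ with $h\nmid\Phi'$. By additivity, $0\le\deg_a\Phi'\le l-1-k$ for all $a$; in particular $k\le l-1$. Since $\Phi'$ does not vanish on $\Sigma$, \eqref{eq:secant} gives $D-3k=\deg\Phi'\le2(l-1-k)$. Thus $D\le2l-2+k\le3l-3$, that is, $d\le3l$.

\emph{Failure for $d\le3l$.} Write $D=3k+r\le3l-3$ with $0\le r\le2$, and let $\Phi$ be $h^k$, $h^kz_0$, $h^k(z_0z_2-z_1^2)$ for $r=0,1,2$. The quadric $z_0z_2-z_1^2$ vanishes at $v_a$, so the coefficient of $\tau^2$ in its value at $z+\tau v_a$ is zero and its $\deg_a$ is $\le1$. If $r=0$, then $\deg_a\Phi=k\le l-1$. If $r\in\{1,2\}$, then $3k\le3l-4$, so $k\le l-2$ and $\deg_a\Phi\le k+1\le l-1$. In each case \eqref{eq:star} holds.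
\end{proof}

\begin{remark}
The standing hypothesis $d\ge2l+1$ is exactly what the case $q=3$ needs. For $d=2l$ one has $D=2l-2$, and $\Phi=(z_0z_2-z_1^2)^{l-1}$ satisfies \eqref{eq:star}. Example~\ref{ex:cusp} shows the effect: for $l=1$, $d=2$ the moments generate only $\mathbb C[x,c^2]$, which is smaller than the kernel $\mathbb C[x,c^2,c^3]$.
\end{remark}

\section{The exact sequence and generators of degree at least four}\label{sec:B}

\begin{proposition}\label{prop:ses}
The sequence $0\to R\to\tilde R\xrightarrow{\ \bar\nabla\ }N\to0$ of graded $S$-modules is exact.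
\end{proposition}

\begin{proof}
By Propositions~\ref{prop:tor}(b) and~\ref{prop:beta}, $\operatorname{Tor}_0(N)_2=\operatorname{coker}\beta_2=0$ and $\operatorname{Tor}_0(N)_j=0$ for $j\ge3$. As $N_0=0$, the module $N$ is generated by $N_1$. By Lemma~\ref{lem:low}, $\bar\nabla$ is $S$-linear and its image contains $N_1$, so it is surjective.

It remains to show $R'=R$. In degrees $0$ and $1$ this is Lemma~\ref{lem:low}. In degree $2$, surjectivity and \eqref{eq:dims} give $\dim R'_2=\big(\binom{l+2}2-\binom{l+1}2\big)(2d-2l+1)=(l+1)(2d-2l+1)$, which is $\dim R_2$ by \eqref{eq:R2}; so $R'_2=R_2$. For $j\ge3$ consider the part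
\[
\operatorname{Tor}_1(N)_j\to\operatorname{Tor}_0(R')_j\to\operatorname{Tor}_0(\tilde R)_j
\]
of the long exact sequence of $0\to R'\to\tilde R\to N\to0$. The right term is zero by Proposition~\ref{prop:tor}(a). The left term is $\operatorname{coker}\beta_3=0$ for $j=3$ and is zero for $j\ge4$ by Proposition~\ref{prop:tor}(b). So $R'$ is generated by its elements of degree $\le2$. These lie in the submodule $R$, hence $R'=R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Proposition~\ref{prop:ses} gives the exact sequence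
\begin{equation}\label{eq:les}
\operatorname{Tor}_2(\tilde R)_j\to\operatorname{Tor}_2(N)_j\to\operatorname{Tor}_1(R)_j\to\operatorname{Tor}_1(\tilde R)_j .
\end{equation}
For $j\ge4$ both outer terms vanish by Proposition~\ref{prop:tor}(a). Hence $(I/S_+I)_j=\operatorname{Tor}_1(R)_j\cong\operatorname{Tor}_2(N)_j$, which by Proposition~\ref{prop:tor}(b) is zero for $j\ge5$ and is $\operatorname{coker}\beta_4$ for $j=4$. By Proposition~\ref{prop:beta} this cokernel is nonzero exactly when $d\le3l$.
\end{proof}

\section{Cubics and translation-invariant polynomials}\label{sec:cubics}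

For $j=3$ the first term of \eqref{eq:les} is $H^1(\wedge^3\mathcal K_l)$ with $\wedge^3\mathcal K_l\cong\wedge^3V_{d-l-1}\otimes\mathcal O(-3l-3)$, which is nonzero as soon as $d-l\ge3$. So the sequence does not decide whether there are cubic generators, and we compare $I_3$ with $V\cdot I_2$ directly in $V^{\otimes3}$. Put
\[
u=X_2-X_3,\qquad v=X_3-X_1,\qquad w=X_1-X_2,\qquad u+v+w=0,
\]
and define subspaces of $V^{\otimes3}$ by
\begin{align*}
J&=\{P\in V^{\otimes 3}:\partial^kP|_{\mathrm{diag}}=0\text{ for all }k\in[0,l]^3\},\\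
G&=G_u+G_v+G_w,\qquad G_u=V^{\otimes3}\cap u^{2l+1}\mathbb C[X_1,X_2,X_3],
\end{align*}
with $G_v,G_w$ defined in the same way. Both $J$ and $G$ are stable under $\mathfrak S_3$. We have $G\subseteq J$, since in $\partial^k(u^{2l+1}p)$ at most $k_2+k_3\le2l$ derivatives fall on $u^{2l+1}$. Lemma~\ref{lem:criterion} gives $I_3=\mathbb E(J)$. The space $G_w$ consists of the $w^{2l+1}p$ with $p$ of degree $\le d-2l-1$ in $X_1,X_2$ and $\le d$ in $X_3$, so it is spanned by products $w^{2l+1}p'(X_1,X_2)f(X_3)$; by (A), $\mathbb E(G_w)=V\cdot I_2$, and by symmetry $\mathbb E(G)=V\cdot I_2$.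

\subsection*{Reduction to highest weight vectors}
The spaces $J$ and $G$ are large, but the symmetries of the rational normal curve reduce the comparison to binary forms. On $V$ the operators $\partial_X$, $d-2X\partial_X$ and $dX-X^2\partial_X$ satisfy the relations of the standard basis $\mathsf e,\mathsf h,\mathsf f$ of $\mathfrak{sl}_2$; the third one preserves $V$ because it sends $X^m$ to $(d-m)X^{m+1}$. On $V^{\otimes3}$ this gives the representation
\[
\mathsf e=\sum_i\partial_i,\qquad\mathsf h=3d-2\sum_iX_i\partial_i,\qquad\mathsf f=\sum_i(dX_i-X_i^2\partial_i).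
\]

\begin{lemma}\label{lem:sl2}
$J$, $G_u$, $G_v$, $G_w$ are $\mathfrak{sl}_2$-subrepresentations of $V^{\otimes3}$.
\end{lemma}

\begin{proof}
All four spaces are graded by total degree, hence stable under $\mathsf h$. We have $\mathsf eu=0$ and $\sum_iX_i^2\partial_iu=X_2^2-X_3^2=(X_2+X_3)u$, so by the product rule $\mathsf e$ and $\mathsf f$ preserve the ideal generated by $u^{2l+1}$; the formulas for $v,w$ follow by permuting the variables. Let $P\in J$ and $k\in[0,l]^3$. For any polynomial $P'$, the chain rule gives $(\mathsf eP')|_{\mathrm{diag}}=\frac d{d\xi}(P'|_{\mathrm{diag}})$. Hence $(\partial^k\mathsf eP)|_{\mathrm{diag}}=(\mathsf e\,\partial^kP)|_{\mathrm{diag}}=0$. By Leibniz's formula, $\partial^k\mathsf fP$ is $-\sum_iX_i^2\partial_i\partial^kP$ plus a combination, with polynomial coefficients, of derivatives $\partial^{k'}P$ with $k'\le k$ in every entry. The latter vanish on the diagonal, and the former restricts to $-\xi^2(\mathsf e\,\partial^kP)|_{\mathrm{diag}}=0$.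
\end{proof}

For a finite-dimensional $\mathfrak{sl}_2$-representation $U$ let $U^{\mathsf e}=\ker(\mathsf e|_U)$. Recall that every subrepresentation of $U$ has an invariant complement, that $U^{\mathsf e}\neq0$ if $U\ne0$, and that the eigenvalues of $\mathsf h$ on $U^{\mathsf e}$ are $\ge0$. Three consequences will be used.
\begin{itemize}
\item If $G^{\mathsf e}=J^{\mathsf e}$, then $G=J$: a complement $C$ of $G$ in $J$ has $C^{\mathsf e}=0$.
\item $G^{\mathsf e}=G_u^{\mathsf e}+G_v^{\mathsf e}+G_w^{\mathsf e}$: the surjection $G_u\oplus G_v\oplus G_w\to G$ has an equivariant section.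
\item A nonzero homogeneous element of $(V^{\otimes3})^{\mathsf e}$ has degree $m\le3d/2$: its $\mathsf h$-eigenvalue is $3d-2m$.
\end{itemize}
In the coordinates $u,v,X_3$ the operator $\mathsf e$ is $\partial/\partial X_3$, so its kernel on $\mathbb C[X_1,X_2,X_3]$ is the ring of translation-invariant polynomials $\mathcal D=\mathbb C[u,v]$, a polynomial ring in which $u,v,w$ are pairwise independent linear forms. Put $\mathcal H_m=\mathcal D_m\cap V^{\otimes3}$. For $Q\in\mathcal D_m$ the derivative $\partial^kQ$ lies in $\mathcal D_{m-|k|}$, and $u,v$ vanish on the diagonal, so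
\begin{equation}\label{eq:onlym}
\partial^kQ|_{\mathrm{diag}}=0\qquad\text{whenever }Q\in\mathcal D_m\text{ and }|k|\ne m .
\end{equation}

\subsection*{Four lemmas on binary forms}
The first lemma translates the degree bound $d$ into divisibility.

\begin{lemma}\label{lem:H}
For $m\le d$, $\mathcal H_m=\mathcal D_m$. For $m=d+t$ with $0\le t\le d/2$, $\mathcal H_m=(uvw)^t\,\mathcal D_{d-2t}$.
\end{lemma}

\begin{proof}
The first claim holds because the total degree is $\le d$. Let $m=d+t$ and $Q=\sum_i\alpha_iu^{m-i}v^i\neq0$. Since $u$ does not involve $X_1$ and $v$ is linear in $X_1$, $\deg_{X_1}Q=\max\{i:\alpha_i\ne0\}$. So $\deg_{X_1}Q\le d$ if and only if $u^t\mid Q$. Permuting the variables cyclically, $\deg_{X_2}Q\le d$ means $v^t\mid Q$ and $\deg_{X_3}Q\le d$ means $w^t\mid Q$. As $u,v,w$ are pairwise coprime, $Q\in \mathcal H_m$ if and only if $(uvw)^t\mid Q$, and $m-3t=d-2t$.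
\end{proof}

\begin{lemma}\label{lem:powers}
For $c\ge1$ and $j\ge c-1$, the codimension of $(u^c,v^c,w^c)_j$ in $\mathcal D_j$ is $\max(0,3c-2-2j)$.
\end{lemma}

\begin{proof}
Let $\mathcal D$ act by differentiation on $\mathbb C[x_1,x_2]$. By Lemma~\ref{lem:apolar} the codimension is the dimension of the space of forms $g$ of degree $j$ killed by $u(\partial)^c$, $v(\partial)^c$, $w(\partial)^c$. The operator $u(\partial)$ is the derivative in some direction; let $L_u$ be a nonzero linear form killed by it, and $L'$ a linear form with $u(\partial)L'=1$. In the coordinates $L_u,L'$, the condition $u(\partial)^cg=0$ says that $g$ has degree $\le c-1$ in $L'$, that is, $L_u^{j-c+1}\mid g$. The forms $L_u,L_v,L_w$ are pairwise independent, so the space consists of the multiples of $(L_uL_vL_w)^{j-c+1}$ of degree $j$, and its dimension is $\max(0,j-3(j-c+1)+1)$.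
\end{proof}

The next lemma says that without the degree bound $d$, every three-point relation comes from two-point relations. The bound $d$ is thus the only source of cubic generators.

\begin{lemma}\label{lem:J}
For every $m$, the space $\mathcal J_m=\{Q\in\mathcal D_m:\partial^kQ|_{\mathrm{diag}}=0\text{ for all }k\in[0,l]^3\}$ equals $(u^{2l+1},v^{2l+1},w^{2l+1})_m$.
\end{lemma}

\begin{proof}
The inclusion $\supseteq$ holds for the same reason as $G\subseteq J$, so it suffices to show that the codimension of $\mathcal J_m$ is at least that of the ideal. Pair $\mathbb C[y_1,y_2,y_3]_m$ with $\mathbb C[X_1,X_2,X_3]_m$ by $y^k\mapsto\partial^k$. By Lemma~\ref{lem:apolar}, $\mathcal D_m$ is the orthogonal of the multiples of $y_1+y_2+y_3$, so $\mathcal D_m^*=B_m$ with $B=\mathbb C[y_1,y_2,y_3]/(y_1+y_2+y_3)$. This is a polynomial ring on any two of the $y_i$, and $\dim B_m=m+1$. For $s\ge0$ let $W^s_m\subseteq B_m$ be the span of the $y^k$ with $k\in[0,s]^3$, $|k|=m$. By \eqref{eq:onlym}, $\mathcal J_m$ is the orthogonal of $W^l_m$, so its codimension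 is $\dim W^l_m$.

We claim that $W^s_m=B_m$ for $m\le2s$. Take a monomial $y_1^ay_2^b$ with $a+b=m$. If $a,b\le s$, it lies in $W^s_m$. Otherwise, say, $a>s$. The monomials $y_1^sy_2^iy_3^{m-s-i}$, $0\le i\le m-s$, have exponents $\le s$ because $m-s\le s$, and they span $y_1^sB_{m-s}$, which contains $y_1^ay_2^b$. The case $b>s$ follows by exchanging $y_1$ and $y_2$.

If $m\le2l$, the ideal has codimension $m+1=\dim W^l_m$. If $m\ge3l+1$, it has codimension $\max(0,6l+1-2m)=0$ by Lemma~\ref{lem:powers}. If $m=3l-s$ with $0\le s\le l$, it has codimension $6l+1-2m=2s+1$, and $W^l_m$ contains $(y_1y_2y_3)^{l-s}W^s_{2s}=(y_1y_2y_3)^{l-s}B_{2s}$, which has dimension $2s+1$ because $B$ is a domain.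
\end{proof}

\begin{lemma}\label{lem:G}
Let $m=d+t$ with $0\le t\le\min(2l,d/2)$, and $c=2l+1-t$. Then $G\cap\mathcal D_m=(uvw)^t\,(u^c,v^c,w^c)_{d-2t}$.
\end{lemma}

\begin{proof}
Since $G^{\mathsf e}=G_u^{\mathsf e}+G_v^{\mathsf e}+G_w^{\mathsf e}$ and these spaces are graded, $G\cap\mathcal D_m$ is the sum of $G_u\cap\mathcal D_m$, $G_v\cap\mathcal D_m$, $G_w\cap\mathcal D_m$. By Lemma~\ref{lem:H}, $G_u\cap\mathcal D_m$ consists of the $(uvw)^tF$, $F\in\mathcal D_{d-2t}$, that are divisible by $u^{2l+1}$. As $u$ is prime and divides neither $v$ nor $w$, this means $F=u^cA$, and $A\in\mathcal D$ because $u^c\,\mathsf eA=\mathsf eF=0$. The spaces for $v$ and $w$ are obtained by cyclic permutation.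
\end{proof}

\section{The threshold $d=4l+1$}\label{sec:C}

In degrees $m\le d$ Lemma~\ref{lem:J} leaves no room for new cubics. In degree $m=d+t$, Lemmas~\ref{lem:H} and~\ref{lem:G} ask whether $(u^c,v^c,w^c)$ fills $\mathcal D$ in degree $d-2t$. Both thresholds can be seen for $l=1$.

\begin{example}
Let $l=1$. For $d=5$ the degrees $d<m\le3d/2$ are $6$ and $7$. For $m=6$ we have $t=1$, $c=2$, and $(u^2,v^2,w^2)_3=\mathcal D_3$ because $u^2,v^2,(u+v)^2$ span $\mathcal D_2$. For $m=7$ we have $t=2$, $c=1$, and $(u,v,w)_1=\mathcal D_1$. So $G=J$. For $d=4$ and $m=6$ we have $t=2$, $c=1$, and $(u,v,w)_0=0\ne\mathcal D_0$; so $(uvw)^2$ lies in $J$ by \eqref{eq:onlym} but not in $G$. Expanding $(uvw)^2=\det(X_i^j)^2=\sum_{\sigma,\sigma'}\operatorname{sgn}\sigma\operatorname{sgn}\sigma'\prod_iX_i^{\sigma(i)+\sigma'(i)}$, the sum over bijections $\sigma,\sigma'$ onto $\{0,1,2\}$, gives $\mathbb E((uvw)^2)=6\det(M_{i+j})$, the cubic of Example~\ref{ex:intro}.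
\end{example}

\begin{proposition}\label{prop:good}
If $d\ge4l+1$, then $I_3=V\cdot I_2$.
\end{proposition}

\begin{proof}
We show $J^{\mathsf e}\subseteq G$; then $G=J$ and $I_3=\mathbb E(J)=\mathbb E(G)=V\cdot I_2$. Let $Q\in J\cap\mathcal D_m$ with $m\le3d/2$.

If $m\le d$, Lemma~\ref{lem:J} gives $Q=u^{2l+1}Q_1+v^{2l+1}Q_2+w^{2l+1}Q_3$ with each summand in $\mathcal D_m\subseteq V^{\otimes3}$. So $Q\in G$.

If $m=d+t$ with $t\ge2l+1$, then $u^{2l+1}\mid Q$ by Lemma~\ref{lem:H}, so $Q\in G_u$.

If $m=d+t$ with $1\le t\le2l$, put $c=2l+1-t\ge1$ and $j=d-2t$. The inequality $2j\ge3c-2$ is equivalent to $2d\ge6l+1+t$, and it holds because $6l+1+t\le8l+1<2d$. It implies $2j\ge2c-1$, so $j\ge c-1$, and Lemma~\ref{lem:powers} gives $(u^c,v^c,w^c)_j=\mathcal D_j$. By Lemmas~\ref{lem:H} and~\ref{lem:G}, $\mathcal H_m=G\cap\mathcal D_m$, so $Q\in G$.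
\end{proof}

The hypothesis enters only in the last case, and it is tight at $t=2l$, where $c=1$ and one needs $d-4l\ge1$. For the converse it is not enough to show $G\ne J$: the map $\mathbb E$ sees only symmetric polynomials, so we need a symmetric element of $J$ outside $G$. We look for one of the form $(uvw)^tF$ with $t$ even and $F\in\mathcal D_\varepsilon$ symmetric, $\varepsilon=d-2t$; then $\varepsilon\equiv d\pmod4$. To keep $F$ out of $(u^c,v^c,w^c)$ we want $c-\varepsilon=2l+1-d+t$ large, hence $\varepsilon$ small. The value $\varepsilon=1$ is not available, because a symmetric linear form is a multiple of $X_1+X_2+X_3\notin\mathcal D$; we take $\varepsilon\in\{0,2,3,5\}$.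

\begin{proposition}\label{prop:bad}
If $2l+2\le d\le4l$, then $I_3\ne V\cdot I_2$.
\end{proposition}

\begin{proof}
Put $\sigma=u^2+v^2+w^2$ and $\pi=(u-v)(v-w)(w-u)$. Both are nonzero: $\sigma$ is positive at real points off the diagonal, and $u-v=X_1+X_2-2X_3\neq0$, the other factors being its cyclic permutations. The transposition $(12)$ acts by $u\mapsto-v$, $v\mapsto-u$, $w\mapsto-w$, and the $3$-cycles permute $u,v,w$ cyclically. So $\sigma$ and $\pi$ are symmetric and $uvw$ is alternating. Choose $t$, $\varepsilon=d-2t$ and $F\in\mathcal D_\varepsilon$ according to the residue of $d$ modulo $4$, and put $c=2l+1-t$; the last two columns follow from $d\le4l$.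
\[
\begin{array}{c|c|c|c|c|c}
d&t&\varepsilon&F&k&c\\\hline
4k&2k&0&1&k\le l&c\ge1\\
4k+2&2k&2&\sigma&k\le l-1&c\ge3\\
4k+3&2k&3&\pi&k\le l-1&c\ge3\\
4k+1&2k-2&5&\sigma\pi&k\le l-1&c\ge5
\end{array}
\]
Since $d\ge4$, we have $k\ge1$, so $t\ge0$; also $t$ is even and $t\le d/2\le2l$. By Lemma~\ref{lem:H}, $Q=(uvw)^tF$ is a nonzero symmetric element of $\mathcal H_m$ with $m=d+t=(3d-\varepsilon)/2$. From $d\ge2l+2$ and $\varepsilon\le5$ we get $m\ge(6l+1)/2>3l$. No $k'\in[0,l]^3$ has $|k'|=m$, so $Q\in J$ by \eqref{eq:onlym}, and $\mathbb E(Q)\in I_3$.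

Suppose $\mathbb E(Q)\in V\cdot I_2$, say $\mathbb E(Q)=\mathbb E(P)$ with $P\in G$. Replacing $P$ by its $\mathfrak S_3$-average, which lies in $G$, and using that $\mathbb E$ is injective on symmetric polynomials, we get $Q\in G$. By Lemma~\ref{lem:G}, $F\in(u^c,v^c,w^c)_\varepsilon$. The table shows that either $c>\varepsilon$ or $c=\varepsilon\in\{3,5\}$. If $c>\varepsilon$, the ideal is zero in degree $\varepsilon$, so $F=0$. If $c=\varepsilon$, then $F=\alpha u^c+\beta v^c+\gamma w^c$ with $c$ odd. The transpositions $(23)$, $(13)$, $(12)$ change the sign of $u^c$, $v^c$, $w^c$ respectively, so each of these powers has $\mathfrak S_3$-average zero, and the symmetric polynomial $F$, being its own average, is zero. In both cases we have a contradiction.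
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)]
Let $d\ge4l+1$. Then $I_1=0$ by Lemma~\ref{lem:criterion}, there are no minimal generators of degree $3$ by Proposition~\ref{prop:good}, and none of degree $\ge4$ by (B), since $d\ge3l+1$. So $I$ is generated by $I_2$, which is spanned by the $q_{a,b}$ by (A). For $2l+2\le d\le4l$, Proposition~\ref{prop:bad} shows that $I_2$ does not generate $I$. For $d=2l+1$ we have $I_2=0$ by (A), while $I\ne0$ because the moment variety has dimension at most $l+1<d$.
\end{proof}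

\begin{thebibliography}{1}
\bibitem{GW} Alexandros Grosdos Koutsoumpelias and Markus Wageringel, \emph{Moment ideals of local Dirac mixtures}, arXiv:1809.09934 (2018).
\end{thebibliography}
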